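\title{Homology planes with infinite fundamental group\\ and no infinite orbicurve quotient}

\begin{abstract}
A homology plane is a smooth complex affine surface with the integral homology of a point. Starting from a cuspidal cubic and a line, we construct a family of homology planes depending on four integers, present their fundamental groups as quotients of the Artin group of type $B_3$, and decide exactly which of these groups surject onto an infinite orbicurve group. Infinitely many pairwise non-isomorphic members of the family have an infinite fundamental group that admits no such surjection. Infiniteness is detected instead by a representation by complex reflections in dimension three.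
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{homology plane} is a smooth complex affine algebraic surface $X$ with $H_i(X,\mathbb Z)=0$ for all $i>0$. The plane $\mathbb C^2$ is the first example. Since $H_1(X,\mathbb Z)$ is the abelianization of $\pi_1(X)$, the fundamental group of a homology plane is perfect, and by the theorems of Hurewicz and Whitehead it is trivial exactly when $X$ is contractible. A perfect group has no abelian quotient to show that it is infinite. How, then, can the fundamental group of a homology plane be infinite?

One mechanism is a map to a curve with multiple fibers. An \emph{orbicurve group} is a group with a presentation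
\[
\Big\langle a_1,b_1,\dots,a_g,b_g,c_1,\dots,c_s\ \Big|\ c_1^{r_1}=\dots=c_s^{r_s}=1,\ \prod_{i=1}^g[a_i,b_i]\,c_1\cdots c_s=1\Big\rangle
\]
for some integers $g,s\ge0$ and $r_1,\dots,r_s\ge1$. It is the fundamental group of a compact Riemann surface $C$ of genus $g$ punctured at points $t_1,\dots,t_s$, with the $r_i$-th power of the loop $c_i$ around $t_i$ killed. Suppose that $f\colon X\to C$ is a surjective morphism with connected general fiber and that every component of $f^{-1}(t_i)$ has multiplicity divisible by $r_i$. Adding points with $r_i=1$, we may assume that $f$ is a locally trivial fibration away from the $t_i$. Then the fundamental group of $X\setminus\bigcup f^{-1}(t_i)$ surjects onto that of the punctured curve. Its quotient $\pi_1(X)$ is obtained by killing small loops around the components of the removed fibers, and such a loop maps to a conjugate of a power of $c_i^{r_i}$. So $\pi_1(X)$ surjects onto the orbicurve group.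

The orbicurve groups that matter below are the triangle groups
\begin{equation}\label{eq:triangle}
\Delta(2,3,n)=\langle\sigma,\tau\mid\sigma^2=\tau^3=(\tau^{-1}\sigma)^n=1\rangle ,
\end{equation}
which have $g=0$, $c_1=\tau^{-1}$, $c_2=\sigma$, $c_3=(\tau^{-1}\sigma)^{-1}$ and orders $3,2,n$. The group $\Delta(2,3,n)$ is finite for $n\le5$ and infinite for $n\ge6$.

Aguilar Aguilar has shown that there are infinitely many homology planes of log-general type (logarithmic Kodaira dimension $2$) with infinite fundamental group, each of which admits a surjection onto an infinite orbicurve group. These examples suggest that such a quotient might always be present. The following question is posed in \cite{AA}.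

\medskip
\noindent\textbf{Question.} \emph{If $X$ is a homology plane and $\pi_1(X)$ is infinite, is there a surjective homomorphism from $\pi_1(X)$ onto an infinite orbicurve group?}
\medskip

The answer is no. Let $p,q,u,v\ge1$ be integers with
\begin{equation}\label{eq:unimodular}
6pu-pv-3qu=\pm1 .
\end{equation}
Every term on the left contains $p$ or $q$, and every term contains $u$ or $v$, so $\gcd(p,q)=\gcd(u,v)=1$. Let
\begin{equation}\label{eq:artin}
A=\big\langle \ell,m_1,m_2\ \big|\ \ell m_1=m_1\ell,\ \ m_1m_2m_1=m_2m_1m_2,\ \ (\ell m_2)^2=(m_2\ell)^2\big\rangle
\end{equation}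
be the Artin group of type $B_3$, let $z=(\ell m_2m_1)^3\in A$, and let $G_{p,q,u,v}$ be the quotient of $A$ by the two further relations
\begin{equation}\label{eq:relations}
\ell^pm_1^q=1,\qquad z^u=m_1^v .
\end{equation}

\begin{theorem}\label{thm:example}
There is a homology plane $X$ with $\pi_1(X)\cong G_{4,5,9,20}$. This group is infinite and has no surjection onto an infinite orbicurve group.
\end{theorem}

\begin{theorem}\label{thm:family}
Let $p,q,u,v\geq 1$ satisfy \eqref{eq:unimodular}, and put $d=\gcd(q,v)$ and $d'=\gcd(2p+q,v)$.
\begin{enumerate}
\item[(i)] There is a homology plane $X_{p,q,u,v}$ with fundamental group isomorphic to $G_{p,q,u,v}$.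
\item[(ii)] The group $\pi_1(X_{p,q,u,v})$ surjects onto $\Delta(2,3,d)$ and onto $\Delta(2,3,d')$. It surjects onto an infinite orbicurve group if and only if $d\ge7$ or $d'\ge7$.
\item[(iii)] If $p,d\ge2$ and $\frac1p+\frac1d<\frac12$, then $\pi_1(X_{p,q,u,v})$ is infinite.
\item[(iv)] The surfaces $X_k=X_{4,5,\,9+20k,\,20+45k}$ with $k\ge0$ and $k\not\equiv1\pmod{13}$ are pairwise non-isomorphic homology planes whose fundamental groups are infinite and have no surjection onto an infinite orbicurve group.
\end{enumerate}
\end{theorem}

\subsection*{The choice of parameters}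
Parts (ii) and (iii) leave little room for a counterexample. Modulo $d$, equation \eqref{eq:unimodular} reads $6pu\equiv\pm1$; modulo $d'$, where $q\equiv-2p$ and $v\equiv0$, it reads $12pu\equiv\pm1$. Hence
\begin{equation}\label{eq:coprime6}
\gcd(d,6)=\gcd(d',6)=1 .
\end{equation}
By (ii), there is no infinite orbicurve quotient exactly when $d,d'\in\{1,5\}$. To apply (iii) we then need $d=5$ and $\frac1p<\frac3{10}$, that is, $p\ge4$. The smallest choice is $p=4$, $q=5$, for which \eqref{eq:unimodular} becomes $9u-4v=\pm1$. The positive solutions of $9u-4v=1$ with $5\mid v$ are $u=9+20k$, $v=20+45k$ with $k\ge0$. For them $d=5$ and $\frac14+\frac15<\frac12$, while $d'=\gcd(13,5(4+9k))$ equals $13$ if $k\equiv1\pmod{13}$ and $1$ otherwise. Thus (i)--(iii) imply every assertion of (iv) except the pairwise non-isomorphism, and Theorem~\ref{thm:example} is the case $k=0$. For the excluded values of $k$ the fundamental group surjects onto the infinite group $\Delta(2,3,13)$.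

\subsection*{The idea, for $G_{4,5,9,20}$}
The element $z$ is central in $A$. An infinite orbicurve quotient of a perfect group is a cocompact discrete subgroup of $PSL_2(\mathbb R)$, whose center is trivial, so $z$ dies in it. The hyperbolic plane is then too small for the three generators of $A$: a computation with traces shows that $\ell$ must map to $1$ or to $m_1^2$. In $G_{4,5,9,20}$ the first possibility gives $m_1^5=m_1^{20}=1$ and a quotient of the finite group $\Delta(2,3,5)$; the second gives $m_1^{13}=m_1^{20}=1$ and the trivial group. One dimension higher there is room. Send $m_1,m_2$ to complex reflections of order $5$ and $\ell$ to a complex reflection of order $4$ in $\mathbb C^3$, satisfying the relations of $A$. Then $z$ becomes a scalar, both relations \eqref{eq:relations} hold in $PGL_3(\mathbb C)$, and the image is infinite because the invariant Hermitian form is indefinite; this is where $\frac14+\frac15<\frac12$ enters.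

Section~\ref{sec:tools} describes a way of producing homology planes from complements of plane curves and carries it out for a conic. Sections~\ref{sec:cubic} and~\ref{sec:surfaces} apply it to a cuspidal cubic and a line and prove (i). Sections~\ref{sec:fuchsian} and~\ref{sec:reflections} are group theory and prove (ii) and (iii). Section~\ref{sec:link} completes (iv) by means of the three-manifold at infinity.

\section{Homology planes from curve complements}\label{sec:tools}

A homology plane has $H_1=0$ and Euler characteristic $\chi=1$. We start from the complement $U$ of a plane curve with $\chi(U)=1$ and $H_1(U,\mathbb Z)\cong\mathbb Z^r$, and add to $U$ curves isomorphic to $\mathbb C^*$. Each added curve imposes one relation on $\pi_1$ and leaves $\chi$ unchanged, since the Euler characteristic of a complex algebraic variety is additive over a decomposition into locally closed subvarieties and $\chi(\mathbb C^*)=0$. With $r$ well-chosen curves, $H_1$ vanishes.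

\subsection{Meridians}\label{sub:meridians}
Let $W$ be a connected smooth complex surface and $Z\subset W$ an irreducible closed curve. A \emph{meridian} of $Z$ is a loop in $W\setminus Z$ that runs from the base point along some path (its \emph{tail}) to a small disk transverse to $Z$ at a smooth point, turns once positively around the boundary of the disk, and returns along the tail. We use three standard facts.
\begin{enumerate}
\item[(M1)] Any two meridians of $Z$ are conjugate in $\pi_1(W\setminus Z)$.
\item[(M2)] The map $\pi_1(W\setminus Z)\to\pi_1(W)$ is surjective, and its kernel is the normal closure of a meridian.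
\item[(M3)] If $f$ is a meromorphic function on $W$ with no zero or pole outside $Z$, the winding number of $f$ along a meridian of $Z$ is the order of vanishing of $f$ along $Z$.
\end{enumerate}
For a reducible curve in a surface $V$ these facts are applied to one component $Z$ at a time, with $W$ the complement in $V$ of the other components.

\subsection{Blowing up a crossing}\label{sub:crossing}
The curves to be added are exceptional curves over normal crossing points. Let $D_1=\{\xi=0\}$ and $D_2=\{\eta=0\}$ in local coordinates $(\xi,\eta)$ on a smooth surface. The local complement $\{0<|\xi|,|\eta|<\varepsilon\}$ has fundamental group $\mathbb Z^2$, generated by meridians $\mu_1,\mu_2$ of $D_1,D_2$. Blow up the origin, then a crossing point of the total transform of $D_1\cup D_2$, and so on. At each stage the total transform is a chain of curves $D_1=Z_0,Z_1,\dots,Z_{j}=D_2$, and we attach to $Z_i$ the vector $w_i=(\alpha_i,\beta_i)$ of the orders of vanishing of $\xi$ and $\eta$ along $Z_i$. Thus $w_0=(1,0)$ and $w_j=(0,1)$.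

\begin{lemma}\label{lem:crossing}
\begin{enumerate}
\item[(a)] Blowing up $Z_i\cap Z_{i+1}$ inserts a curve with vector $w_i+w_{i+1}$, and $\det(w_i,w_{i+1})=1$ at every stage.
\item[(b)] In the local group $\mathbb Z^2$, a meridian of $Z_i$ is $\mu_1^{\alpha_i}\mu_2^{\beta_i}$.
\item[(c)] If $Z_i$ is exceptional and $Z_i^2=-b_i$, then $w_{i-1}+w_{i+1}=b_iw_i$.
\item[(d)] For coprime $\alpha,\beta\ge1$ there is a sequence of such blow-ups whose last exceptional curve has vector $(\alpha,\beta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We claim that near $Z_i\cap Z_{i+1}$ there are coordinates $(s,t)$ with $Z_i=\{s=0\}$, $Z_{i+1}=\{t=0\}$, $\xi=s^{\alpha_i}t^{\alpha_{i+1}}$ and $\eta=s^{\beta_i}t^{\beta_{i+1}}$. This holds at the start. In the chart $s=s'$, $t=s't'$ of the blow-up, the new curve is $\{s'=0\}$, it meets $Z_{i+1}=\{t'=0\}$, and $\xi=s'^{\,\alpha_i+\alpha_{i+1}}t'^{\,\alpha_{i+1}}$, $\eta=s'^{\,\beta_i+\beta_{i+1}}t'^{\,\beta_{i+1}}$. The chart $s=s't'$, $t=t'$ is the same with the roles exchanged. This proves the claim and the first half of (a); the second half follows from $\det(w,w+w')=\det(w+w',w')=\det(w,w')$. Along the loop $s=\varepsilon' e^{i\theta}$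 with $t$ constant, $\xi$ and $\eta$ wind $\alpha_i$ and $\beta_i$ times, which is (b). The divisor $\sum\alpha_kZ_k$ of $\xi$ has intersection number $0$ with the compact curve $Z_i$, so $\alpha_{i-1}+\alpha_{i+1}-b_i\alpha_i=0$; the function $\eta$ gives the second coordinate in (c). For (d), suppose that $(\alpha,\beta)=aw+a'w'$ with $w,w'$ adjacent and $a,a'\ge1$ coprime, as is the case at the start. Insert $w+w'$. If $a=a'$, then both equal $1$ and we are done. If $a>a'$, then $(\alpha,\beta)=(a-a')w+a'(w+w')$, and if $a<a'$, then $(\alpha,\beta)=a(w+w')+(a'-a)w'$. The sum of the coefficients has dropped, so the process (the Stern--Brocot algorithm) ends.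
\end{proof}

We call the sequence constructed in (d) the \emph{$(\alpha,\beta)$-blow-up of the crossing $(D_1,D_2)$}. Its last curve $E$ is one link of the chain. It meets the other curves in two points, so $E^\circ$, the complement in $E$ of these points, is isomorphic to $\mathbb C^*$. Removing $E$ from the chain leaves two connected parts, one containing $D_1$ and one containing $D_2$.

\begin{example}\label{ex:45}
For $(\alpha,\beta)=(4,5)$ the inserted vectors are $(1,1),(1,2),(2,3),(3,4),(4,5)$, and the chain is
\[
(1,0),\ (1,1),\ (4,5),\ (3,4),\ (2,3),\ (1,2),\ (0,1).
\]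
By Lemma~\ref{lem:crossing}(c), a single $(-5)$-curve lies between $D_1$ and $E$, because $(1,0)+(4,5)=5\,(1,1)$, and three $(-2)$-curves lie between $E$ and $D_2$.
\end{example}

\subsection{A criterion}
Vanishing of $H_1$ and $\chi=1$ control $H_2$ only if we know that $X$ is affine. The next statement obtains affineness from the same data and from the connectedness of the boundary.

\begin{proposition}\label{prop:criterion}
Let $V$ be obtained from $\mathbb P^2$ by $N$ successive blow-ups of points. Let $D\subset V$ be a connected curve with $N+1$ irreducible components $D_1,\dots,D_{N+1}$, and let $X=V\setminus D$. If $H_1(X,\mathbb Z)=0$ and $\chi(X)=1$, then $X$ is a homology plane.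
\end{proposition}

\begin{proof}
Recall that $\operatorname{Pic}V\cong\mathbb Z^{N+1}$ with a nondegenerate intersection form, so that a divisor with zero intersection number against all curves is principal.

\emph{The $D_i$ form a basis of $\operatorname{Pic}V\otimes\mathbb Q$.} There are $N+1$ of them, so it suffices to prove independence. Let $\sum c_iD_i$ with $c_i\in\mathbb Z$ be the divisor of a rational function $f$. Then $f$ restricts to a map $X\to\mathbb C^*$, and since $H_1(X,\mathbb Z)=0$ its winding number along every loop of $X$ is $0$. By (M3) the winding number along a meridian of $D_i$ is $c_i$. So all $c_i$ vanish.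

\emph{Every irreducible curve $Z\subset V$ meets $D$.} Otherwise $Z\cdot D_i=0$ for all $i$, hence $Z\cdot H=0$ for an ample divisor $H$, which is impossible.

\emph{$D$ supports an ample divisor.} Call a nonzero effective $\mathbb Q$-divisor $B$ supported in $D$ \emph{good} if $B\cdot D_i>0$ for every component $D_i$ of its support. Good divisors exist. Indeed, an ample divisor $H$ has the class of $B_+-B_-$, with $B_\pm$ effective $\mathbb Q$-divisors supported in $D$ without common component. If $B_+$ were $0$, then $H^2=-H\cdot B_-\le0$; so $B_+\ne0$. For $D_i$ in the support of $B_+$ we have $B_-\cdot D_i\ge0$ and therefore $B_+\cdot D_i=H\cdot D_i+B_-\cdot D_i>0$. Now let $B$ be good with support smaller than $D$. As $D$ is connected, some $D_j$ outside the support of $B$ meets it, so $B\cdot D_j>0$. For small rational $\varepsilon>0$ we have $(B+\varepsilon D_j)\cdot D_j>0$, and $(B+\varepsilon D_j)\cdot D_i\ge B\cdot D_i>0$ for $D_i$ in the support of $B$. Hence $B+\varepsilon D_j$ is good. After finitely many steps, and after clearing denominators, we get an effective divisor $B$ with support $D$ and $B\cdot D_i>0$ for all $i$. Then $B^2>0$,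 and $B\cdot Z>0$ for every irreducible curve $Z\not\subset D$ because $Z$ meets $D$. By the Nakai--Moishezon criterion (a divisor $B$ on a smooth projective surface is ample if and only if $B^2>0$ and $B\cdot Z>0$ for every irreducible curve $Z$), $B$ is ample. A multiple of $B$ is a hyperplane section, so $X$ is affine.

\emph{$X$ is acyclic.} By the Andreotti--Frankel theorem a smooth affine surface has the homotopy type of a finite CW complex of dimension at most $2$. So $H_i(X,\mathbb Z)=0$ for $i\ge3$, and $H_2(X,\mathbb Z)$, a subgroup of the group of cellular $2$-chains, is free of rank $\chi(X)-1+b_1(X)=0$.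
\end{proof}

\subsection{The smallest case: a conic}\label{sub:conic}
Let $M$ be the closure in $\mathbb P^2$ of $\{xy=1\}\cong\mathbb C^*$, let $L_\infty$ be the line at infinity, and let $U=\mathbb C^2\setminus M$. Then $\chi(U)=1-0=1$. The map $(x,y)\mapsto(x,1-xy)$ identifies $U\setminus\{x=0\}$ with $(\mathbb C^*)^2$, and the meridian $x=\varepsilon e^{i\theta}$, $y=0$ of $\{x=0\}$ generates the fundamental group of the first factor. By (M2), $\pi_1(U)\cong\mathbb Z$ through the winding number of $1-xy$, which is $1$ on a meridian of $M$ and $-2$ on a meridian of $L_\infty$.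

The curves $L_\infty$ and $M$ cross at two points. Perform the $(\alpha,\beta)$-blow-up of $(L_\infty,M)$ at one of them, let $D$ be the total transform without the last curve $E$, and let $X=V\setminus D=U\sqcup E^\circ$. The meridian of $E$ has winding number $\beta-2\alpha$, so $\pi_1(X)\cong\mathbb Z/|\beta-2\alpha|$. The curve $D$ has $(N+2)-1$ components, and it is connected because $L_\infty$ and $M$ still meet at the second point. So $X$ is a homology plane when $\beta=2\alpha\pm1$. For $\alpha=\beta=1$ one sees it directly: projection from the blown-up point makes $V$ a $\mathbb P^1$-bundle over $\mathbb P^1$ in which $L_\infty$ is a fiber and $M$ a section, so $X\cong\mathbb C^2$.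

Two features carry over. The condition $H_1(X)=0$ is a unimodularity condition on the multiplicities, and the crossing must lie on a cycle of curves for $D$ to stay connected. But here $\pi_1(U)$ is abelian, so all the surfaces obtained are simply connected. We need a curve complement with $\chi=1$ and a large nonabelian fundamental group.

\section{A cuspidal cubic and a line}\label{sec:cubic}

\subsection{The curves}
Let $(x,y)$ be coordinates on $\mathbb C^2\subset\mathbb P^2$ and let $L_\infty$ be the line at infinity. Attach to $(x,y)$ the polynomial $t^3-t^2+xt-y$. It has the root $0$ on the line $y=0$, whose closure we call $L$, and a multiple root on its discriminant curve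
\begin{equation}\label{eq:cubic}
27y^2-(18x-4)y+4x^3-x^2=0,
\end{equation}
whose closure we call $M$. So $U=\mathbb C^2\setminus(L\cup M)$ is the space of monic cubic polynomials with three distinct nonzero roots of sum $1$.

A polynomial of our form with multiple root $s$ has roots $s,s,1-2s$, and it determines $s$. Therefore $M\cap\mathbb C^2$ is the injective image of
\[
s\longmapsto(2s-3s^2,\ s^2-2s^3),\qquad\text{with velocity }(2-6s)\,(1,s).
\]
We read off the following (Figure~\ref{fig:real}).
\begin{itemize}
\item $M\cap\mathbb C^2$ is homeomorphic to $\mathbb C$. Its only singular point is at $s=\frac13$, where the second and third derivatives $(-6,-2)$ and $(0,-12)$ are independent; this is an ordinary cusp, at $(\frac13,\frac1{27})$.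
\item $M$ meets $L$ where $s^2(1-2s)=0$: with a simple tangency at $(0,0)$, for $s=0$, and transversally with slope $\frac12$ at $P=(\frac14,0)$, for $s=\frac12$.
\item The cubic part $4x^3$ of \eqref{eq:cubic} shows that $M\cap L_\infty$ is the point $O$ at infinity of the vertical lines. In the coordinates $a=x/y$, $b=1/y$ at $O$ we have $L_\infty=\{b=0\}$, and $M$ has equation $27b-18ab+4b^2+4a^3-a^2b=0$. So $M$ is smooth at $O$, meets $L_\infty$ there with multiplicity $3$, and $b/a^3\to-\frac4{27}$ along $M$. The line $L$ meets $L_\infty$ at a point different from $O$.
\end{itemize}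
The affine parts of $L$ and $M$ have Euler characteristic $1$ and meet in two points, so $\chi(U)=1-(1+1-2)=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (-3,0) -- (8,0) node[right] {$L$};
\draw[thick,domain=-0.065:0.55,samples=124] plot ({20*(2*(\x)-3*(\x)*(\x))},{60*((\x)*(\x)-2*(\x)*(\x)*(\x))});
\node at (3.4,-1.7) {$M$};
\fill (0,0) circle (2pt) node[below] {$(0,0)$};
\fill (5,0) circle (2pt) node[below right] {$P$};
\fill (6.667,2.222) circle (2pt) node[right] {cusp};
\draw[dashed] (5.8,-1.8) -- (5.8,2.6) node[above] {$x=x_0$};
\draw[fill=white] (5.8,0) circle (2pt) node[below right] {$\ell$};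
\draw[fill=white] (5.8,1.147) circle (2pt) node[below right] {$m_1$};
\draw[fill=white] (5.8,1.564) circle (2pt) node[above left] {$m_2$};
\end{tikzpicture}
\caption{The real points of the line $L$ and the cuspidal cubic $M$ (the two axes have different scales). The curves are tangent at $(0,0)$ and cross at $P$. The three points of $L\cup M$ on the vertical line $x=x_0$ are labeled by the generators of $\pi_1(\mathbb C^2\setminus(L\cup M))$ that turn around them.}\label{fig:real}
\end{figure}

\subsection{The fundamental group of $U$}
We recall the Zariski--van Kampen theorem in the form needed. Let $f(x,y)$ be a reduced polynomial of degree $n$ in $y$ with constant leading coefficient, and let $\Sigma$ be the finite set of $x$ for which $f(x,\cdot)$ has a multiple root. Choose a disk containing $\Sigma$, a point $x_0$ of the disk outside $\Sigma$, and a point $y_*$ of modulus larger than all roots of $f(x,\cdot)$ for $x$ in the disk. The fiber over $x_0$, a line minus $n$ points, has a free fundamental group $\Phi$ based at $y_*$. As $x$ describes a loop avoiding $\Sigma$, the roots move and carry loops based at $y_*$ along; this defines the \emph{monodromy}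 automorphism of $\Phi$. If $\beta_1,\beta_2,\dots$ are the monodromies along loops that freely generate $\pi_1(\mathbb C\setminus\Sigma,x_0)$, then $\pi_1(\mathbb C^2\setminus\{f=0\})$ is the quotient of $\Phi$ by the relations $\gamma=\beta_j(\gamma)$, where $\gamma$ runs through any basis of $\Phi$ (which may depend on $j$).

Loops are composed from left to right. We take $y_*=-iN_0$ with $N_0\gg0$, and when the roots are real we use the \emph{straight} loops, the meridians whose tails are the line segments from $y_*$ to the roots. Suppose that two adjacent real roots collide at $x_*\in\Sigma$ with difference of the order of $(x-x_*)^{k/2}$. When $x$ turns once around $x_*$, they make $k$ half turns about each other. Let $\mu,\nu$ be the straight loops around the right and the left root. The monodromy fixes the other straight loops and acts on $\mu,\nu$ by $\psi^k$ or $\psi^{-k}$, depending on conventions, where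
\[
\psi(\mu)=\mu\nu\mu^{-1},\qquad\psi(\nu)=\mu .
\]
The sign is immaterial, since an automorphism and its inverse impose the same relations. We have $\psi^2(\nu)=\mu\nu\mu^{-1}=(\mu\nu)\nu(\mu\nu)^{-1}$ and $\psi^2(\mu)=(\mu\nu\mu^{-1})\mu(\mu\nu^{-1}\mu^{-1})=(\mu\nu)\mu(\mu\nu)^{-1}$, so $\psi^2$ is conjugation by $\mu\nu$. The relations are as follows.
\begin{itemize}
\item $k=2$: $\mu\nu$ commutes with $\mu$ and $\nu$, that is, $\mu\nu=\nu\mu$.
\item $k=3$: $\nu=\psi^2(\mu)=\mu\nu\mu\nu^{-1}\mu^{-1}$ says $\nu\mu\nu=\mu\nu\mu$, and $\mu=\psi^2(\mu\nu\mu^{-1})=\mu\,(\nu\mu\nu)\,(\mu\nu\mu)^{-1}$ says the same.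
\item $k=4$: $(\mu\nu)^2$ commutes with $\mu$ and $\nu$. Commutation with $\mu$ reads $\mu(\nu\mu)^2=\mu(\mu\nu)^2$, that is, $(\mu\nu)^2=(\nu\mu)^2$, and this gives $\nu(\mu\nu)^2=(\nu\mu)^2\nu=(\mu\nu)^2\nu$.
\end{itemize}

\begin{proposition}\label{prop:pi1U}
The group $\pi_1(U)$ is isomorphic to the Artin group $A$ of \eqref{eq:artin}, with $\ell$ a meridian of $L$ and $m_1,m_2$ meridians of $M$. More precisely, for $x_0\in(\frac14,\frac13)$ the three points of $L\cup M$ over $x_0$ are real, and $\ell,m_1,m_2$ are the straight loops around them in increasing order.
\end{proposition}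

\begin{proof}
The product of $y$ and the left side of \eqref{eq:cubic} has degree $3$ in $y$ and leading coefficient $27$. The discriminant of \eqref{eq:cubic} in $y$ is $(18x-4)^2-108(4x^3-x^2)=16(1-3x)^3$, so the points of $M$ over $x$ are
\begin{equation}\label{eq:roots}
y_\pm=\frac{(18x-4)\pm4(1-3x)^{3/2}}{54},\qquad y_+y_-=\frac{x^2(4x-1)}{27}.
\end{equation}
Hence $\Sigma=\{0,\frac14,\frac13\}$. For $\frac14<x<\frac13$ the numbers $y_\pm$ are real with positive sum and product, so $0<y_-<y_+$; for $0<x<\frac14$ we have $y_-<0<y_+$. While $x$ moves in one of these intervals, straight loops are carried to straight loops. As generators of $\pi_1(\mathbb C\setminus\Sigma,x_0)$ take small circles around $\frac13,\frac14,0$, joined to $x_0$ along the real axis, the third tail avoiding $\frac14$ by a small half circle in the upper half plane.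

At $x=\frac13$ we have $y_+-y_-=\frac4{27}(1-3x)^{3/2}$, so $k=3$ and the relation is $m_1m_2m_1=m_2m_1m_2$. At $x=\frac14$ the root $y_-\approx\frac12(x-\frac14)$ collides with $0$, so $k=2$ and the relation is $\ell m_1=m_1\ell$.

For $x=0$ we must follow the loops along the half circle. There $y_-\approx\frac12(x-\frac14)$ passes from the right of $0$ to the left of $0$ through the upper half plane, while $y_+$ stays near $\frac1{54}$. The segments from $y_*$ to $0$ and to $y_+$ come from below and are not crossed by $y_-$. So $\ell$ and $m_2$ are carried to the straight loops around $0$ and $y_+$, which are adjacent for $0<x<\frac14$. As $x\to0$ we have $y_-\to-\frac4{27}$ and $y_+\sim\frac14x^2$, so $k=4$. In the basis formed by the three straight loops near $x=0$, the monodromy fixes the loop around $y_-$, and the relation is $(\ell m_2)^2=(m_2\ell)^2$.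
\end{proof}

\subsection{A central element}
The element $z$ will appear as a loop at infinity, and the following lemma is what makes the second relation in \eqref{eq:relations} computable.

\begin{lemma}\label{lem:central}
Let $c=\ell m_2m_1$. The element $z=c^3$ is central in $A$.
\end{lemma}

\begin{proof}
First, $cm_2=\ell\,m_2m_1m_2=\ell\,m_1m_2m_1=m_1c$. Next we show $c^2m_1=m_2c^2$. After canceling a final $m_1$, this reads $\ell m_2m_1\ell m_2m_1=m_2\ell m_2m_1\ell m_2$. The left side is $\ell m_2\ell\,m_1m_2m_1=(\ell m_2)^2m_1m_2$ and the right side is $(m_2\ell)^2m_1m_2$; they agree by the third relation of $A$. So $cm_2c^{-1}=m_1$ and $c^2m_1c^{-2}=m_2$, whence $c^3m_2c^{-3}=m_2$. Conjugating this equality by $c$ gives $c^3m_1c^{-3}=m_1$. Finally $\ell=cm_1^{-1}m_2^{-1}$ also commutes with $c^3$.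
\end{proof}

\section{The surfaces $X_{p,q,u,v}$}\label{sec:surfaces}

The abelianization of $A$ is $\mathbb Z^2$, generated by the class of $\ell$ and the common class of $m_1,m_2$. So two curves must be added to $U$, over two normal crossings that lie on cycles. One is $P$, on the cycle formed by $L$ and $M$. The second cycle, formed by $L$, $L_\infty$ and $M$, passes through $O$, where we first have to separate $M$ from $L_\infty$.

Blow up $O$ and then twice the common point of the strict transforms of $M$ and $L_\infty$. Let $E_1,E_2,F$ be the exceptional curves, in this order; we keep the same name for a curve and its strict transforms. In coordinates, the pairs $(a,b/a)$, $(a,b/a^2)$, $(a,b/a^3)$ are charts of the three blow-ups, in which the newest exceptional curve is $\{a=0\}$ and the previous one is at infinity. Thus $\omega=b/a^3$ is a coordinate on $F$, and $E_2,L_\infty,M$ meet $F$ transversally at the distinct points $\omega=\infty,\ 0,\ -\frac4{27}$. The curve $E_1$ meets only $E_2$. One point was blown up on each of $E_1,E_2$ and three on $L_\infty$, so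
\[
E_1^2=E_2^2=-2,\qquad L_\infty^2=1-3=-2 .
\]
Let $Q=F\cap M$, a normal crossing of the total transform.

Now let $p,q,u,v$ satisfy \eqref{eq:unimodular}. Perform the $(p,q)$-blow-up of the crossing $(L,M)$ at $P$, with last curve $E_P$, and the $(u,v)$-blow-up of the crossing $(F,M)$ at $Q$, with last curve $E_Q$. Let $V$ be the resulting surface, let $D$ be the union of the components other than $E_P,E_Q$ of the total transform of $L_\infty\cup L\cup M$, and put
\[
X_{p,q,u,v}=V\setminus D=U\sqcup E_P^\circ\sqcup E_Q^\circ .
\]

To compute $\pi_1$ we must express the meridians of $E_P$ and $E_Q$ in the generators of $A$. Lemma~\ref{lem:crossing}(b) gives them as products of two local meridians \emph{with the same tail}, and in a nonabelian group it is not enough to know each factor up to conjugacy. At $P$ the tails are visible in Figure~\ref{fig:real}. At $Q$ they are not, but they do not matter, for the following reason.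

\begin{lemma}\label{lem:F}
Every meridian of $F$ equals $z^{-1}$ in $\pi_1(U)=A$.
\end{lemma}

\begin{proof}
For $|x'|\le R$ and $R\ge1$, formula \eqref{eq:roots} gives
\[
|y_\pm(x')|\le\frac{22R+4(4R)^{3/2}}{54}\le R^{3/2}.
\]
Consider the disk $\{|a|\le\varepsilon,\ \omega=4\}$ with $\varepsilon\le\frac12$, which is transverse to $F$. At a point of it with $a\ne0$ we have $y=1/b=\frac14a^{-3}$ and $x=ay=\frac14a^{-2}$, so $|x|\ge1$ and $|y|=2|x|^{3/2}$. By the estimate this point lies in $U$. Hence the boundary circle
\[
x=\tfrac14\varepsilon^{-2}e^{-2i\theta},\qquad y=\tfrac14\varepsilon^{-3}e^{-3i\theta}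
\]
is, up to a tail, a meridian of $F$. Put $R=\frac14\varepsilon^{-2}$. Move $x$ linearly to $x_0$ and keep $y$ fixed. The first coordinate stays in the disk of radius $R$ and $|y|=2R^{3/2}$, so this is a free homotopy in $U$. It ends at $\delta^{-3}$, where $\delta$ is a positive circle in the fiber over $x_0$ enclosing the three punctures. A positive circle through $y_*$ passes first to the right of the punctures, so $\delta$ is conjugate to $m_2m_1\ell=\ell^{-1}c\ell$. (If loops are composed from right to left, one finds $\ell m_1m_2=m_1cm_1^{-1}$, with the same conclusion.) So this meridian is conjugate to $z^{-1}$. By (M1) all meridians of $F$ are conjugate to $z^{-1}$, which is central by Lemma~\ref{lem:central}.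
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(i)]
Write $X=X_{p,q,u,v}$. By (M2), applied twice, $\pi_1(X)$ is the quotient of $A$ by the normal closure of a meridian of $E_P$ and a meridian of $E_Q$.

Let $x\in(\frac14,x_0]$ tend to $\frac14$. The points $0$ and $y_-$ lie in a small disk of the fiber, and the straight loops $\ell,m_1$ are homotopic to loops that follow a common tail from $y_*$ to the lowest point of this disk and then turn around $0$ and $y_-$ inside it. So $\ell,m_1$ are the images of the generators of the local group at $P$, and a meridian of $E_P$ is $\ell^pm_1^q$ by Lemma~\ref{lem:crossing}(b). At $Q$ the local generators map to a meridian of $F$, which is $z^{-1}$, and to a meridian of the irreducible curve $M$, which is $\gamma m_1\gamma^{-1}$ for some $\gamma\in A$. A meridian of $E_Q$ is therefore $z^{-u}\gamma m_1^v\gamma^{-1}=\gamma(z^{-u}m_1^v)\gamma^{-1}$. This proves $\pi_1(X)\cong G_{p,q,u,v}$.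

In the abelianization $\mathbb Z^2$ of $A$ the element $z$ has class $(3,6)$, so the two meridians have classes $(p,q)$ and $(-3u,\,v-6u)$. Their determinant is $pv-6pu+3qu=\mp1$ by \eqref{eq:unimodular}. Hence $H_1(X,\mathbb Z)=0$ and $G_{p,q,u,v}$ is perfect.

We have $\chi(X)=\chi(U)=1$. If $N$ is the total number of blow-ups, then $D$ has $(N+3)-2=N+1$ components. It is connected: $M$ meets $L$ at $(0,0)$, the curves $L,L_\infty,F,E_2,E_1$ form a chain, and each remaining component is joined to $L$, $M$ or $F$ by a part of the chain over $P$ or $Q$. Proposition~\ref{prop:criterion} shows that $X$ is a homology plane.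
\end{proof}

\begin{example}
The quadruple $(1,1,1,2)$ satisfies \eqref{eq:unimodular}, as $6-2-3=1$. Here $\ell=m_1^{-1}$, so $z=m_1^{-1}m_2^3m_1$ and the relation $z=m_1^2$ becomes $m_2^3=m_1^2$. This element commutes with $m_1$ and $m_2$, so it is central. Since $m_1$ and $m_2$ are conjugate, $m_1^3=m_2^3=m_1^2$, and the group is trivial. Thus $X_{1,1,1,2}$ is contractible: some hypothesis on the parameters is needed in Theorem~\ref{thm:family}(iii).
\end{example}

\section{Quotients in $PSL_2(\mathbb R)$}\label{sec:fuchsian}

\subsection{Two triangle group quotients}
Let $m_1,m_2$ be elements of any group satisfying the braid relation $m_1m_2m_1=m_2m_1m_2$, and put $\sigma=m_1m_2m_1$, $\tau=m_1m_2$. Then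
\begin{equation}\label{eq:braid}
\sigma m_1=m_2\sigma,\qquad\sigma m_2=m_1\sigma,\qquad\sigma^2=\tau^3,\qquad m_1=\tau^{-1}\sigma,\qquad m_2=m_1^{-1}\tau .
\end{equation}
Indeed $\sigma m_1=m_2m_1m_2\cdot m_1=m_2\sigma$, $\sigma m_2=m_1\cdot m_2m_1m_2=m_1\sigma$, and $\sigma^2=m_1m_2m_1\cdot m_2m_1m_2=\tau^3$. In particular $m_1$ and $m_2$ are conjugate, and $\tau^3$ commutes with both.

\begin{lemma}\label{lem:triangle}
For $n\ge1$,
\[
\Delta(2,3,n)\cong\langle m_1,m_2\mid m_1m_2m_1=m_2m_1m_2,\ (m_1m_2)^3=1,\ m_1^n=1\rangle .
\]
\end{lemma}

\begin{proof}
In the group on the right, \eqref{eq:braid} shows that $\sigma$ and $\tau$ satisfy the relations \eqref{eq:triangle}. Conversely, in $\Delta(2,3,n)$ put $m_1=\tau^{-1}\sigma$ and $m_2=m_1^{-1}\tau=\sigma^{-1}\tau^2$. Then $m_1m_2=\tau$, $m_1m_2m_1=\tau\tau^{-1}\sigma=\sigma$ and $m_2m_1m_2=\sigma^{-1}\tau^3=\sigma$, so the relations on the right hold. The two homomorphisms so defined are inverse to each other on generators.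
\end{proof}

\begin{proposition}\label{prop:surjections}
The group $G_{p,q,u,v}$ surjects onto $\Delta(2,3,d)$ by $\ell\mapsto1$, $m_i\mapsto m_i$, and onto $\Delta(2,3,d')$ by $\ell\mapsto m_1^2$, $m_i\mapsto m_i$.
\end{proposition}

\begin{proof}
We check the relations involving $\ell$ or $z$. For $\ell\mapsto1$, the relations $\ell m_1=m_1\ell$ and $(\ell m_2)^2=(m_2\ell)^2$ are trivial; $\ell^pm_1^q\mapsto m_1^q=1$ since $d\mid q$; the image $(m_2m_1)^3$ of $z$ is conjugate to $\tau^3=1$; and $m_1^v=1$ since $d\mid v$.

For $\ell\mapsto m_1^2$, the image of $\ell$ commutes with $m_1$. The images $m_1^2m_2$ and $m_2m_1^2$ of $\ell m_2$ and $m_2\ell$ are both conjugate to $m_1m_2m_1=\sigma$, so their squares are $1$. Next, $\ell^pm_1^q\mapsto m_1^{2p+q}=1$ since $d'\mid2p+q$. The image of $\ell m_2m_1$ is $m_1\cdot m_1m_2m_1=m_1\cdot m_2m_1m_2=\tau^2$, so $z\mapsto\tau^6=1$; and $m_1^v=1$ since $d'\mid v$.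
\end{proof}

\subsection{Perfect infinite orbicurve groups}
The content of Theorem~\ref{thm:family}(ii) is that nothing else can occur. Perfectness first places the problem in the hyperbolic plane. Recall that a nontrivial element of $PSL_2(\mathbb R)$, acting on the upper half plane, is \emph{elliptic} (a rotation about a unique fixed point), \emph{hyperbolic} (a translation along a unique geodesic, its axis) or \emph{parabolic}. A nontrivial element of finite order is elliptic, and a discrete cocompact subgroup contains no parabolic element.

\begin{lemma}\label{lem:perfect}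
An infinite perfect orbicurve group $\Theta$ is isomorphic to a nonabelian subgroup of $PSL_2(\mathbb R)$ without parabolic elements.
\end{lemma}

\begin{proof}
Killing the $c_i$ and abelianizing maps $\Theta$ onto $\mathbb Z^{2g}$, so $g=0$. Generators with $r_i=1$ can be dropped. If $s\le2$, then $\Theta$ is finite cyclic. So $s\ge3$ and $r_i\ge2$; put $S=\sum(1-\frac1{r_i})$. If $S<2$, then $s=3$ and the orders are $(2,2,r)$, $(2,3,3)$, $(2,3,4)$ or $(2,3,5)$, which give finite groups. If $S=2$, the orders are $(2,3,6)$, $(2,4,4)$, $(3,3,3)$ or $(2,2,2,2)$. In each case two orders $r_i,r_j$ have a common divisor $r>1$, and $c_i\mapsto1$, $c_j\mapsto-1$, with the other generators sent to $0$, maps $\Theta$ onto $\mathbb Z/r$, against perfectness. Hence $S>2$, and by Poincar\'e's theorem $\Theta$ is isomorphic to a discrete cocompact subgroup of $PSL_2(\mathbb R)$. It is nonabelian because it is perfect and nontrivial.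
\end{proof}

Let $\Theta\subset PSL_2(\mathbb R)$ be a subgroup without parabolic elements. An element commuting with an elliptic element fixes its fixed point, so it is a rotation about that point. An element commuting with a hyperbolic element preserves its axis and its attracting end, so it is a translation along that axis. In both cases the centralizer is abelian:
\begin{equation}\label{eq:centralizer}
\text{if }1\ne\gamma\in\Theta\text{ commutes with }\gamma_1\text{ and }\gamma_2,\text{ then }\gamma_1\gamma_2=\gamma_2\gamma_1 .
\end{equation}
In particular, if $\Theta$ is nonabelian, its center is trivial.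

\subsection{The position of $\ell$}
Each Artin relation produces an element commuting with two generators, and \eqref{eq:centralizer} tends to kill it. What remains is three products of known finite order, and these pin down $\ell$.

\begin{proposition}\label{prop:rigid}
Let $\Theta\subset PSL_2(\mathbb R)$ be a nonabelian subgroup without parabolic elements, and let $A\to\Theta$ be a surjective homomorphism under which $m_1$ has finite order. Then in $\Theta$ we have $(m_1m_2)^3=1$, and $\ell=1$ or $\ell=m_1^2$.
\end{proposition}

\begin{proof}
We write $\ell,m_1,m_2$ for the images, which generate $\Theta$.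

The elements $m_1,m_2$ do not commute: otherwise the braid relation gives $m_1=m_2$ and $\Theta=\langle\ell,m_1\rangle$ is abelian. In particular $m_1\ne1$, so $m_1$ is elliptic, and $m_1m_2\ne1$. Since $(m_1m_2)^3$ commutes with $m_1$ and $m_2$, it is trivial by \eqref{eq:centralizer}. So $m_1m_2$ has order $3$.

Assume $\ell\ne1$. Then $\ell$ is not central; it commutes with $m_1$, so it does not commute with $m_2$. The element $(\ell m_2)^2=(m_2\ell)^2$ commutes with $\ell$ and $m_2$, so it is trivial by \eqref{eq:centralizer}, and $\ell m_2\ne1$. So $\ell m_2$ has order $2$. The image of $z$ is central, hence $(\ell m_2m_1)^3=1$, and $\ell m_2m_1\ne1$ because otherwise $m_2=\ell^{-1}m_1^{-1}$ would commute with $m_1$. So the conjugate $m_1\ell m_2$ of $\ell m_2m_1$ has order $3$.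

Since $\ell$ commutes with the elliptic element $m_1$, both are rotations about the same point, which we conjugate to $i$. The stabilizer of $i$ consists of the classes of
\[
\operatorname{Rot}(\alpha)=\begin{pmatrix}\cos\alpha&-\sin\alpha\\ \sin\alpha&\cos\alpha\end{pmatrix},
\]
with $\operatorname{Rot}(\alpha+\alpha')=\operatorname{Rot}(\alpha)\operatorname{Rot}(\alpha')$ and $\operatorname{Rot}(\pi)=-1$. Let $\operatorname{Rot}(\theta)$, $\operatorname{Rot}(\phi)$ and $M_2\in SL_2(\mathbb R)$ be lifts of $m_1,\ell,m_2$. The function $f(\alpha)=\operatorname{tr}(\operatorname{Rot}(\alpha)M_2)$ is a linear combination of $\cos\alpha$ and $\sin\alpha$, hence also of $\cos(\alpha-\phi)$ and $\sin(\alpha-\phi)$. A lift of an element of order $2$ has trace $0$, and a lift of an element of order $3$ has trace $\pm1$. The three orders found above give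
\[
f(\theta)=\pm1,\qquad f(\phi)=0,\qquad f(\theta+\phi)=\pm1 .
\]
The middle equation gives $f(\alpha)=K\sin(\alpha-\phi)$ for a constant $K$, and the other two give $K^2\sin^2(\theta-\phi)=1=K^2\sin^2\theta$. Therefore
\[
0=\sin^2\theta-\sin^2(\theta-\phi)=\sin\phi\,\sin(2\theta-\phi).
\]
If $\sin\phi=0$, then $\ell=1$, which is excluded. So $\phi\equiv2\theta\pmod\pi$, that is, $\ell=m_1^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(ii)]
The two surjections are given by Proposition~\ref{prop:surjections}. If $d\ge7$ or $d'\ge7$, one of the targets is an infinite orbicurve group.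

Conversely, let $G_{p,q,u,v}\to\Theta$ be a surjection onto an infinite orbicurve group. As a quotient of a perfect group, $\Theta$ is perfect, so Lemma~\ref{lem:perfect} applies. The center of $\Theta$ is trivial, so $z=1$ and the relation $z^u=m_1^v$ gives $m_1^v=1$ in $\Theta$. By Proposition~\ref{prop:rigid}, $\Theta$ is generated by $m_1,m_2$, the relation $(m_1m_2)^3=1$ holds, and $\ell^pm_1^q=1$ becomes $m_1^q=1$ or $m_1^{2p+q}=1$. Together with $m_1^v=1$ this yields $m_1^n=1$ for $n=d$ or $n=d'$. By Lemma~\ref{lem:triangle}, $\Theta$ is a quotient of $\Delta(2,3,n)$, which must be infinite. So $n\ge6$, and $n\ne6$ by \eqref{eq:coprime6}.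
\end{proof}

\begin{remark}
Allowing non-compact orbicurves changes nothing. Their groups are free products of cyclic groups, and a nontrivial such product has nontrivial abelianization, so it is not a quotient of the fundamental group of a homology plane.
\end{remark}

\section{A representation by complex reflections}\label{sec:reflections}

We now prove that $G_{p,q,u,v}$ is infinite when $\frac1p+\frac1d<\frac12$, by a linear representation of $A$ in which the relations \eqref{eq:relations} hold for the simplest reason: $\ell$ has order $p$, $m_1$ has order $d$, and $z$ is a scalar. Each relation of $A$ involves two generators, so we begin with two reflections.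

Let $\langle\ ,\ \rangle$ be a Hermitian form on a complex vector space, linear in the first variable. For a vector $e$ with $\langle e,e\rangle=1$ let $P(x)=\langle x,e\rangle e$, so that $P^2=P$. For $|\lambda|=1$ the \emph{complex reflection} $R=1-(1-\lambda)P$ multiplies $e$ by $\lambda$ and fixes $e^\perp$ pointwise. It preserves the form, and $R^n=1$ if $\lambda^n=1$.

\begin{lemma}\label{lem:two}
Let $R=1-cP$ and $R'=1-c'P'$ be the reflections attached to $(e,\lambda)$ and $(e',\lambda')$, where $c=1-\lambda$, $c'=1-\lambda'$, and let $h=|\langle e,e'\rangle|$.
\begin{enumerate}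
\item[(a)] If $h=0$, then $RR'=R'R$.
\item[(b)] If $\lambda=\lambda'$ and $c^2h^2=-\lambda$, then $RR'R=R'RR'$.
\item[(c)] If $cc'h^2=-(\lambda+\lambda')$, then $(RR')^2=(R'R)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
From the definition, $PP'P=h^2P$ and $P'PP'=h^2P'$. If $h=0$, then $PP'=P'P=0$, which gives (a). For (b),
\[
RR'R=1-2cP-cP'+c^2(PP'+P'P)+c^2P-c^3h^2P .
\]
Exchanging $P$ and $P'$ and subtracting, we get $RR'R-R'RR'=(-c+c^2-c^3h^2)(P-P')$, and the coefficient vanishes since $c^2h^2=-\lambda=c-1$. For (c), put $B=cP$, $B'=c'P'$ and $S=1-B-B'$, so that $RR'=S+BB'$ and $R'R=S+B'B$. With $T=BB'-B'B$,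
\[
(RR')^2-(R'R)^2=ST+TS+BB'BB'-B'BB'B .
\]
Using $B^2=cB$ and $B'^2=c'B'$ we find
\begin{align*}
ST&=T-cBB'+c'B'B+BB'B-B'BB',\\
TS&=T-c'BB'+cB'B-BB'B+B'BB',
\end{align*}
so $ST+TS=(2-c-c')T=(\lambda+\lambda')T$. Since $BB'B=cc'h^2B$ and $B'BB'=cc'h^2B'$, the last two terms contribute $cc'h^2T$. The total is $(\lambda+\lambda'+cc'h^2)T=0$.
\end{proof}

The conditions in (b) and (c) ask a complex expression to be a nonnegative real number. For $\lambda=e^{2i\theta}$ and $\lambda'=e^{2i\phi}$ we have $1-\lambda=-2i\sin\theta\,e^{i\theta}$, $1-\lambda'=-2i\sin\phi\,e^{i\phi}$ and $\lambda+\lambda'=2\cos(\theta-\phi)e^{i(\theta+\phi)}$. Hence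
\begin{equation}\label{eq:trig}
\frac{-\lambda}{(1-\lambda)^2}=\frac1{4\sin^2\theta},\qquad
\frac{-(\lambda+\lambda')}{(1-\lambda)(1-\lambda')}=\frac{\cos(\theta-\phi)}{2\sin\theta\sin\phi}=1+\frac{\cos(\theta+\phi)}{2\sin\theta\sin\phi},
\end{equation}
the last equality because $\cos(\theta-\phi)-\cos(\theta+\phi)=2\sin\theta\sin\phi$.

\begin{proof}[Proof of Theorem~\ref{thm:family}(iii)]
Let $\theta=\pi/d$, $\phi=\pi/p$, $\lambda=e^{2i\theta}$, $\lambda'=e^{2i\phi}$. As $d,p\ge2$, we have $\lambda,\lambda'\ne1$. The hypothesis $\frac1p+\frac1d<\frac12$ says $\theta+\phi<\frac\pi2$. Let $h_{12},h_{23}>0$ be the square roots of the two quantities in \eqref{eq:trig}; the hypothesis gives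
\[
h_{23}>1 .
\]
Define a Hermitian form on $\mathbb C^3$ by $\langle e_i,e_i\rangle=1$, $\langle e_1,e_2\rangle=h_{12}$, $\langle e_2,e_3\rangle=h_{23}$, $\langle e_1,e_3\rangle=0$. Its determinant is $1-h_{12}^2-h_{23}^2<0$, so it is nondegenerate. Let $R_1,R_2,R_3$ be the reflections attached to $(e_1,\lambda)$, $(e_2,\lambda)$, $(e_3,\lambda')$, with projectors $P_i$. By Lemma~\ref{lem:two},
\[
m_1\mapsto R_1,\qquad m_2\mapsto R_2,\qquad\ell\mapsto R_3
\]
defines a representation $\rho\colon A\to GL_3(\mathbb C)$.

\emph{$\rho$ is irreducible.} An invariant subspace $W$ is stable under the $P_i$, because $\lambda,\lambda'\ne1$. So for each $i$, either $e_i\in W$ or $W\subset e_i^\perp$. If some $e_i$ lies in $W$, then $P_j(e_i)=\langle e_i,e_j\rangle e_j$ with $h_{12},h_{23}\ne0$ puts all three basis vectors in $W$. Otherwise $W$ is orthogonal to $\mathbb C^3$, so $W=0$.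

\emph{$\rho$ descends to $G_{p,q,u,v}$ projectively.} By Lemma~\ref{lem:central} and Schur's lemma, $\rho(z)$ is a scalar. Since $d$ divides $q$ and $v$, we have $R_3^pR_1^q=1$ and $R_1^v=1$. So both relations \eqref{eq:relations} hold in $PGL_3(\mathbb C)$, and $\rho$ induces $\bar\rho\colon G_{p,q,u,v}\to PGL_3(\mathbb C)$.

\emph{The image of $\bar\rho$ is infinite.} Let $\Pi$ be the plane spanned by $e_2,e_3$. On $\Pi$ the form has determinant $1-h_{23}^2<0$, so it has signature $(1,1)$ and $\mathbb C^3=\Pi\oplus\Pi^\perp$. The group $\Gamma=\langle R_2,R_3\rangle$ preserves $\Pi$ and fixes the line $\Pi^\perp$ pointwise. Its only scalar element is therefore $1$, and $\Gamma$ embeds in the image of $\bar\rho$. It acts irreducibly on $\Pi$. Indeed, an invariant line would be one of the eigenlines $\mathbb Ce_2$, $e_2^\perp\cap\Pi$ of $R_2$ and one of the eigenlines $\mathbb Ce_3$, $e_3^\perp\cap\Pi$ of $R_3$. But $\mathbb Ce_2\ne\mathbb Ce_3$; neither of $e_2,e_3$ is orthogonal to the other, as $h_{23}\ne0$; and no nonzero vector of $\Pi$ is orthogonal to both, as the form is nondegenerate on $\Pi$. Suppose that $\Gamma$ is finite. Averaging gives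 a $\Gamma$-invariant positive definite Hermitian form $\langle\ ,\ \rangle_0$ on $\Pi$. Write $\langle x,y\rangle=\langle Jx,y\rangle_0$ on $\Pi$. The operator $J$ commutes with $\Gamma$, so it is a scalar by Schur's lemma, which contradicts the signature $(1,1)$. So $\Gamma$ is infinite, and so is $G_{p,q,u,v}$.
\end{proof}

\begin{remark}
The determinants of the form on $\mathbb C^3$ and on $\Pi$ are both negative, so the form is positive on $\Pi^\perp$ and has signature $(2,1)$: the group $G_{p,q,u,v}$ acts on the ball of negative lines in $\mathbb P^2$. The subgroup generated by $\ell$ and $m_2$ preserves the disk of negative lines in $\Pi$. The element $(R_2R_3)^2$ commutes with $\Gamma$, so it is a scalar on $\Pi$, and the action on the disk factors through a quotient of the orbicurve group with $g=0$ and orders $2,p,d$; the hypothesis of (iii) is the condition $\frac12+\frac1p+\frac1d<1$ for this group to be hyperbolic. When $\frac1p+\frac1d>\frac12$, formula \eqref{eq:trig} gives $h_{23}^2<1$, the form on $\Pi$ is definite, and the argument gives nothing.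
\end{remark}

Parts (i)--(iii) of Theorem~\ref{thm:family} are now proved, and with them Theorem~\ref{thm:example}.

\section{The three-manifold at infinity}\label{sec:link}

It remains to distinguish the surfaces $X_k$, for which $(p,q)=(4,5)$, $u=9+20k$ and $v=20+45k$. The parameter $v$ is visible in the boundary divisor, but the boundary divisor depends on the chosen completion. We therefore pass to a topological invariant that does not, and recover $v$ from its canonical decomposition.

\subsection{The invariant}
Let $X=V\setminus D$ with $V$ smooth and projective and $D$ a divisor with simple normal crossings (SNC). Let $N$ be the boundary of a regular neighborhood of $D$, a closed orientable three-manifold. Its homeomorphism type depends only on $X$. Indeed, an isomorphism between the complements of two SNC divisors is a birational map $V_1\dashrightarrow V_2$. Resolving its indeterminacy gives a surface with birational morphisms to $V_1$ and $V_2$; these are isomorphisms over $X$, hence compositions of blow-ups of points over the boundary. Under such a blow-up the preimage of a regular neighborhood is a regular neighborhood of the total transform,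 with the same boundary. We write $N_k$ for the manifold attached to $X_k$.

We recall the plumbing description of $N$. For each component $D_i$ remove small disks around its crossings with the other components, and let $N_i$ be the restriction of the normal circle bundle to what remains. Then $N$ is the union of the $N_i$, glued along one torus for each crossing. Let $\mu_i$ be the class of the fiber of $N_i$, a meridian of $D_i$. On the torus at $D_i\cap D_j$ the fiber of each side is a section for the other side, so $\mu_i,\mu_j$ form a basis of its first homology. The degree $D_i^2$ of the normal bundle appears in the relation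
\begin{equation}\label{eq:plumbing}
\sum_j(D_i\cdot D_j)\,\mu_j=0\quad\text{in }H_1(N_i,\mathbb Z).
\end{equation}

\subsection{Determinants of chains}
The \emph{determinant} of a chain of rational curves $Z_1,\dots,Z_r$ with $Z_i^2=-b_i$ is the determinant $\Delta_r$ of minus its intersection matrix; the empty chain has determinant $1$. Expanding the tridiagonal determinant along the last row gives $\Delta_i=b_i\Delta_{i-1}-\Delta_{i-2}$ with $\Delta_0=1$, $\Delta_{-1}=0$.

\begin{lemma}\label{lem:chain}
Let $w_0,\dots,w_{r+1}\in\mathbb Z^2$ satisfy $\det(w_0,w_1)=\pm1$ and $w_{i+1}=b_iw_i-w_{i-1}$ for $1\le i\le r$. Then $|\det(w_0,w_{r+1})|=|\Delta_r|$.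
\end{lemma}

\begin{proof}
The numbers $\det(w_0,w_{i+1})/\det(w_0,w_1)$ satisfy the recursion of the $\Delta_i$, with the values $0$ and $1$ for $i=-1$ and $i=0$.
\end{proof}

We use this lemma in three ways.
\begin{enumerate}
\item[(C1)] In an $(\alpha,\beta)$-blow-up of $(D_1,D_2)$, Lemma~\ref{lem:crossing}(a),(c) shows that the chain between $D_1$ and $E$ has determinant of absolute value $|\det((1,0),(\alpha,\beta))|=\beta$, and the chain between $D_2$ and $E$ has determinant of absolute value $\alpha$. Example~\ref{ex:45} confirms this: a $(-5)$-curve has determinant $5$, and three $(-2)$-curves have determinant $4$.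
\item[(C2)] Let a chain $Z_1,\dots,Z_r$ in $D$ join two components $Z_0$ and $Z_{r+1}$, each $Z_i$ with $1\le i\le r$ meeting only its two neighbors. Each piece over $Z_i$ is a circle bundle over an annulus, so their union is $T^2\times I$, the product of a torus and an interval. By \eqref{eq:plumbing}, $\mu_{i+1}=b_i\mu_i-\mu_{i-1}$ in $H_1(T^2)$, so the fibers $\mu_0$ and $\mu_{r+1}$ have intersection number $\pm\Delta_r$.
\item[(C3)] Let $Z_1,\dots,Z_r$ be a \emph{twig} at $Z_0$: a chain as in (C2) except that $Z_r$ meets only $Z_{r-1}$. The piece over $Z_r$ is a circle bundle over a disk, so the union of the pieces is a solid torus. By \eqref{eq:plumbing} the primitive class $b_r\mu_r-\mu_{r-1}$ bounds in it, so it is the class of the boundary of a meridian disk, and it has intersection number $\pm\Delta_r$ with $\mu_0$. If $\Delta_r\ne0$, the circle fibration over $Z_0$ extends over the solid torus as a Seifert fibration whose core is a fiber of order $|\Delta_r|$.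
\end{enumerate}

\subsection{The boundary graph of $X_k$}
The curve $D$ of Section~\ref{sec:surfaces} fails to be SNC at the cusp and at $(0,0)$. Further blow-ups over these points do not change $X_k$.

In local coordinates the cusp is $\eta^2=\xi^3$. Perform the $(2,3)$-blow-up of the coordinate axes, which inserts $(1,1),(1,2),(2,3)$, and let $C_{\mathrm c}$ be the last curve. In the chart $\xi=s^2t$, $\eta=s^3t^2$ we have $\eta^2/\xi^3=t$, so $M=\{t=1\}$ meets $C_{\mathrm c}=\{s=0\}$ transversally, away from the other exceptional curves. These are a $(-3)$-curve and a $(-2)$-curve, since $(1,0)+(2,3)=3\,(1,1)$ and $(2,3)+(0,1)=2\,(1,2)$; the axes are not part of the boundary, so each is a twig at $C_{\mathrm c}$. At $(0,0)$, after one blow-up $L$, $M$ and the exceptional curve pass through one point in three directions. Blowing up this point gives a curve $C_{\mathrm t}$ meeting $L$, $M$ and a $(-2)$-curve.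

The boundary is now an SNC divisor of rational curves, whose dual graph is the tree in Figure~\ref{fig:graph}. It consists of the path $C_{\mathrm c},M,C_{\mathrm t},L,L_\infty,F$ and of twigs. By (C1) the twigs over $P$ have determinants $q=5$ at $L$ and $p=4$ at $M$, and those over $Q$ have determinants $v$ at $F$ and $u$ at $M$, in absolute value. The twig $E_2,E_1$ at $F$ has determinant $2\cdot2-1=3$. All these numbers are at least $2$, so the twigs are nonempty and the components meeting at least three others are $C_{\mathrm c},M,C_{\mathrm t},L,F$. The $(-2)$-curve $L_\infty$ meets only $L$ and $F$.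

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0) -- (7.5,0);
\draw (-0.4,-1) -- (0,0) -- (0.4,-1);
\draw (1.1,-1) -- (1.5,0) -- (1.9,-1);
\draw (3,0) -- (3,-1);
\draw (4.5,0) -- (4.5,-1);
\draw (7.1,-1) -- (7.5,0) -- (7.9,-1);
\fill (0,0) circle (2pt) node[above] {$C_{\mathrm c}$};
\fill (1.5,0) circle (2pt) node[above] {$M$};
\fill (3,0) circle (2pt) node[above] {$C_{\mathrm t}$};
\fill (4.5,0) circle (2pt) node[above] {$L$};
\draw[fill=white] (6,0) circle (2pt) node[above] {$L_\infty$};
\fill (7.5,0) circle (2pt) node[above] {$F$};
\node[draw,fill=white] at (-0.4,-1) {$2$};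
\node[draw,fill=white] at (0.4,-1) {$3$};
\node[draw,fill=white] at (1.1,-1) {$4$};
\node[draw,fill=white] at (1.9,-1) {$u$};
\node[draw,fill=white] at (3,-1) {$2$};
\node[draw,fill=white] at (4.5,-1) {$5$};
\node[draw,fill=white] at (7.1,-1) {$3$};
\node[draw,fill=white] at (7.9,-1) {$v$};
\end{tikzpicture}
\caption{The dual graph of a normal crossing boundary divisor of $X_{4,5,u,v}$. Black vertices are the components meeting at least three others, the white vertex is a $(-2)$-curve, and each box stands for a linear branch of rational curves, labeled by the absolute value of the determinant of its intersection matrix.}\label{fig:graph}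
\end{figure}

\subsection{The JSJ decomposition}
A Seifert fibered manifold has a base orbifold: a compact surface $B$ with cone points of orders $n_j$, the orders of the exceptional fibers, and with orbifold Euler characteristic $\chi(B)-\sum(1-\frac1{n_j})$. We use the following facts on compact orientable three-manifolds. A Seifert fibered manifold with nonempty boundary and negative orbifold Euler characteristic is irreducible, has incompressible boundary, is not $T^2\times I$, and has a Seifert fibration that is unique up to isotopy. Gluing irreducible manifolds along incompressible boundary tori gives an irreducible manifold in which the tori are incompressible. An irreducible closed manifold has a canonical family of disjoint incompressible tori, the JSJ tori, unique up to isotopy (Jaco--Shalen, Johannson), so the pieces of its complement are invariants of the manifold. Finally, disjoint incompressible tori in an irreducible closed manifold are the JSJ tori if they cut it into Seifert fibered pieces, none of them $T^2\times I$, such that across each torus the regular fibers of the adjacent pieces do not match \cite[Prop.~1.6.2]{AFW}.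

\begin{proof}[End of the proof of Theorem~\ref{thm:family}(iv)]
Attach to each of the pieces over $C_{\mathrm c},M,C_{\mathrm t},L,F$ the solid tori of its twigs, and attach the copy of $T^2\times I$ over $L_\infty$ to the piece over $L$ as a collar. By (C3), $N_k$ is cut by four tori into five Seifert fibered pieces. Their base orbifolds are a disk with cone points of orders $2,3$; an annulus with orders $4,u$; an annulus with order $2$; an annulus with order $5$; and a disk with orders $3,v$. The orbifold Euler characteristics are
\[
-\tfrac16,\qquad \tfrac1u-\tfrac74,\qquad-\tfrac12,\qquad-\tfrac45,\qquad\tfrac1v-\tfrac23,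
\]
all negative. So $N_k$ is irreducible, the four tori are incompressible, no piece is $T^2\times I$, and the fibration of each piece is unique up to isotopy. By (C2) the fibers of adjacent pieces have intersection number $\pm1$ across the tori between $C_{\mathrm c}$ and $M$, $M$ and $C_{\mathrm t}$, $C_{\mathrm t}$ and $L$, where the chain is empty, and $\pm2$ across the torus between $L$ and $F$, where the chain is the $(-2)$-curve $L_\infty$. These numbers are nonzero, so the fibers do not match, and the four tori are the JSJ tori of $N_k$.

Exactly two pieces have connected boundary, and their exceptional fibers have orders $\{2,3\}$ and $\{3,v\}$. These data are invariants of $N_k$, hence of $X_k$. As $v\ge20$, the number $v=20+45k$ is the largest of these orders, and it determines $k$. So the surfaces $X_k$ are pairwise non-isomorphic.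
\end{proof}

\begin{thebibliography}{9}

\bibitem{AA}
Rodolfo Aguilar Aguilar, \emph{Around Homology Planes: Old and new}, arXiv:2401.06058 (2024).

\bibitem{AFW}
Aschenbrenner, Friedl, Wilton, \emph{3-Manifold Groups}.

\end{thebibliography}
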